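\title{The Complex Stone--Weierstrass Property for Finite Products of Ordered Spaces}

\begin{abstract}
A compact space $X$ has the Complex Stone--Weierstrass Property (CSWP) if every subalgebra of $C(X,\mathbb{C})$ that separates points and contains the constants is dense. For $S\subseteq(0,1)$ let $I_S$ be the ordered space obtained from $[0,1]$ by splitting each point of $S$ into two adjacent points. We prove that if $S$ meets every Cantor set, then every finite power of $I_S$, in particular $(I_S)^4$, has the CSWP. More generally, a product of nonempty compact spaces, each linearly ordered or scattered, has the CSWP if and only if it contains no Cantor set. The proof shows that the split points force certain Jensen measures to have atoms, and this disconnects the maximal ideal space of a would-be counterexample.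
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are Hausdorff, $I=[0,1]$, and $\omega=\{0,1,2,\dots\}$. For a compact space $X$ let $C(X)$ be the algebra of continuous complex-valued functions on $X$ with the supremum norm. We write $\mathcal{A}\le C(X)$ if $\mathcal{A}$ is a subalgebra of $C(X)$ that separates points and contains the constant functions. The Stone--Weierstrass theorem says that such an $\mathcal{A}$ is dense if it is also closed under complex conjugation. The space $X$ has the \emph{Complex Stone--Weierstrass Property} (CSWP) if this extra hypothesis is never needed, that is, if every $\mathcal{A}\le C(X)$ is dense in $C(X)$.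

Finite spaces have the CSWP (Lemma~\ref{lem:interp}). The unit circle $\mathbb{T}$ does not: $\int_0^{2\pi}p(e^{i\theta})e^{i\theta}\,d\theta=0$ for every polynomial $p$, while the same integral with $\bar z$ in place of $p$ equals $2\pi$. Call a space a \emph{Cantor set} if it is homeomorphic to $2^\omega$, \emph{scattered} if each of its nonempty subspaces has an isolated point, and a \emph{LOTS} if it is a linearly ordered set with the order topology. The following results are known.
\begin{itemize}
\item (Rudin) A compact space that contains a Cantor set fails the CSWP, and every compact scattered space has the CSWP.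
\item (Kunen) A compact LOTS has the CSWP if and only if it contains no Cantor set.
\end{itemize}
So among scattered spaces and among ordered spaces, a Cantor set is the only obstruction. This paper asks the same question for products.

\subsection*{Split intervals and the problem}
For $\Lambda:I\to\omega$ let $I_\Lambda=\bigcup_{x\in I}\{x\}\times\{0,1,\dots,\Lambda(x)\}$, with the lexicographic order and the order topology, and let $g:I_\Lambda\to I$ be the map $(x,j)\mapsto x$. Thus $I_\Lambda$ is $I$ with each point $x$ replaced by $\Lambda(x)+1$ points. A LOTS is compact exactly when every subset has a supremum, and $I_\Lambda$ has this property: it has a least point, and for $B\neq\emptyset$ and $x=\sup g(B)$, the supremum of $B$ is the largest point of $B\cap g^{-1}(x)$ if there is one, and $(x,0)$ otherwise. The map $g$ is continuous, because $\{g<x\}$ and $\{g>x\}$ are the open rays below $(x,0)$ and above $(x,\Lambda(x))$. For $S\subseteq I$ let $I_S=I_\Lambda$ with $\Lambda$ the characteristic function of $S$. Each $t\in S$ becomes a pair of adjacent points $(t,0)<(t,1)$, and $I_S$ can be cut between them into two clopen pieces. The space $I_{(0,1)}$ is the double arrow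 space.

Suppose that a Cantor set $C\subseteq I$ misses $S$. Then $g$ restricts to a continuous bijection $g^{-1}(C)\to C$ of compact spaces, so $I_S$ contains a Cantor set. The interesting sets $S$ are therefore those that meet every Cantor set, such as $(0,1)$ with a countable set removed. The following problem comes from \cite{Kunen}.

\begin{quote}
\textbf{Problem.} Let $S\subseteq(0,1)$ meet every Cantor set in $I$. Must $(I_S)^4$ have the CSWP?
\end{quote}

One would guess yes, because no finite power $(I_S)^n$ contains a Cantor set. Indeed, suppose $C\subseteq(I_S)^n$ is a Cantor set. The fibers of $g$ are finite, so for some $i$ the compact set $E=\{g(z_i):z\in C\}$ is uncountable. For $t\in S\cap E$ the set $C_t=\{z\in C:z_i\le(t,0)\}$ is clopen in $C$, and if $t<t'<t''$ lie in $S\cap E$, then a point $z\in C$ with $g(z_i)=t'$ lies in $C_{t''}\setminus C_t$. So $t\mapsto C_t$ is at most two-to-one. A Cantor set has only countably many clopen subsets, so $S\cap E$ is countable. Then $E\setminus S$ is an uncountable $G_\delta$ subset of $I$, and it contains a Cantor set that misses $S$ (fact (F5) below), a contradiction.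

On the other hand, the CSWP of a factor tells us only that an algebra on the product is dense on each one-dimensional slice, and that is not enough in general. View $I^2$ as a square in $\mathbb{C}$ and take the polynomials in $z=x+iy$. They are dense on every horizontal and every vertical segment, by the Weierstrass theorem, but their uniform limits on the square are holomorphic in its interior. A proof for products has to exclude this kind of behavior.

\subsection*{Results}
The answer to the problem is yes, and the exponent $4$ plays no role.

\begin{theorem}\label{thm:powers}
If $S\subseteq(0,1)$ meets every Cantor set in $I$, then $(I_S)^n$ has the CSWP for every $n\in\omega$; in particular $(I_S)^4$ does. Conversely, for arbitrary $S\subseteq(0,1)$ and $n\ge1$, if $(I_S)^n$ has the CSWP, then $S$ meets every Cantor set. If $\kappa$ is an infinite cardinal, then $(I_S)^\kappa$ fails the CSWP.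
\end{theorem}

The proof uses only the following features of $I_S$.

\begin{definition}\label{def:wellsplit}
A compact LOTS $K$ is \emph{well split} if there is a continuous nondecreasing map $g:K\to I$ with all fibers finite such that the set
\[
S(g)=\{t\in I:|g^{-1}(t)|\ge2\}
\]
meets every Cantor set contained in $g(K)$.
\end{definition}

A one-point space is well split, since its image contains no Cantor set. The space $I_\Lambda$ with its natural map has $S(g)=\{\Lambda>0\}$, so it is well split when $\{\Lambda>0\}$ meets every Cantor set. The finiteness of the fibers cannot be dropped in the next theorem: for $K=I$ and $g$ constant all other conditions hold, and $I$ contains a Cantor set.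

\begin{theorem}\label{thm:local}
Let $X$ be compact, and suppose that every nonempty closed $\Gamma\subseteq X$ has a nonempty relatively open subset $V$ whose closure is homeomorphic to a closed subspace of a finite product of well split LOTS. Then $X$ has the CSWP.
\end{theorem}

\begin{theorem}\label{thm:products}
Let $X=\prod_\alpha X_\alpha$ be a product of nonempty compact spaces, each of which is a LOTS or scattered. The following are equivalent:
\begin{enumerate}
\item[(1)] $X$ has the CSWP;
\item[(2)] $X$ contains no Cantor set;
\item[(3)] all but finitely many $X_\alpha$ are singletons, and no $X_\alpha$ contains a Cantor set.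
\end{enumerate}
\end{theorem}

Of the known results quoted above, only the first statement of Rudin is used below, and only to show that spaces fail the CSWP. The other two are the one-factor cases of Theorem~\ref{thm:products}. All arguments are in ZFC.

\subsection*{The method}
If $X$ fails the CSWP, general theory gives a closed $\Gamma\subseteq X$ and a closed algebra $A$ on $\Gamma$ whose space of characters is connected. To contradict this, it suffices to find a clopen zero-dimensional piece $J$ of $\Gamma$ such that every character that ``lives mostly on $J$'' is evaluation at a point of $J$ (Section~\ref{sec:reduction}). Where a character lives is measured by a Jensen measure. At a split point, $A$ contains a function that jumps from nearly $0$ to nearly $1$ across the cut, and such a function forces the Jensen measure to one side of the cut. Densely many cuts squeeze the measure onto a finite set, and a Jensen measure with an atom belongs to a point evaluation (Section~\ref{sec:cuts}, where the double arrow space is worked out). The jump functions must come with uniform bounds, and the Baire category theorem provides them (Section~\ref{sec:proof}). Sections~\ref{sec:powers}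 and~\ref{sec:products} derive Theorems~\ref{thm:powers} and~\ref{thm:products}.

\section{Uniform algebras, measures, and category}\label{sec:tools}

\begin{lemma}\label{lem:interp}
Let $\mathcal{A}\le C(Y)$ and let $F\subseteq Y$ be finite. Every function $F\to\mathbb{C}$ is the restriction of a member of $\mathcal{A}$.
\end{lemma}

\begin{proof}
For $y\ne y'$ in $F$, an affine function of a member of $\mathcal{A}$ that separates $y$ from $y'$ gives $u_{y,y'}\in\mathcal{A}$ with value $1$ at $y$ and $0$ at $y'$. The product $\prod_{y'\ne y}u_{y,y'}$ is $1$ at $y$ and $0$ on $F\setminus\{y\}$. Take linear combinations.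
\end{proof}

A \emph{Radon measure} on a compact space $Y$ is a finite positive Borel measure $\nu$ with $\nu(B)=\sup\{\nu(C):C\subseteq B\text{ compact}\}$ for all Borel $B$. By the Riesz theorem, the continuous linear functionals on $C(Y)$ are given by the complex Borel measures $\mu$ whose variation $|\mu|$ is Radon. The union of all open $\nu$-null sets is null, because a compact subset of it is covered by finitely many of them; its complement is the \emph{support} $\operatorname{supp}\nu$.

A \emph{uniform algebra} on a compact space $Y$ is a closed $A\le C(Y)$. Its \emph{maximal ideal space} $\mathcal{M}_A$ is the set of \emph{characters}, the nonzero multiplicative linear functionals $\varphi:A\to\mathbb{C}$, with the coarsest topology that makes each map $\varphi\mapsto\varphi(f)$ continuous. It is compact, and $\varphi(1)=1$ and $|\varphi(f)|\le\|f\|$ for all $\varphi$ and $f$. Sending $y\in Y$ to evaluation at $y$ is continuous and one-to-one, so it identifies $Y$ with a closed subspace of $\mathcal{M}_A$; we write $\varphi\in J$, for $J\subseteq Y$, if $\varphi$ is evaluation at a point of $J$. A set $E\subseteq Y$ is \emph{antisymmetric} for $A$ if every $f\in A$ that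 is real on $E$ is constant on $E$. A closed $\Gamma\subseteq Y$ is a \emph{boundary} if $\sup_\Gamma|f|=\|f\|$ for all $f\in A$. A \emph{Jensen measure} for $\varphi\in\mathcal{M}_A$ is a Radon probability measure $\nu$ on $Y$ with
\begin{equation}\label{eq:jensen}
\log|\varphi(f)|\le\int_Y\log|f|\,d\nu\qquad\text{for all }f\in A.
\end{equation}
The integrand is bounded above, so the integral exists in $[-\infty,\infty)$. For the following facts about a uniform algebra $A$ on $Y$ see, for example, \cite{Gamelin}.
\begin{enumerate}
\item[(F1)] \emph{Bishop's antisymmetric decomposition.} The maximal antisymmetric sets $E$ are closed and partition $Y$, each restriction $A|E$ is closed in $C(E)$, and $f\in C(Y)$ lies in $A$ as soon as $f|E\in A|E$ for all such $E$.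
\item[(F2)] \emph{Shilov idempotent theorem.} If $\mathcal{M}_A$ is disconnected, then $A$ contains an idempotent other than $0$ and $1$.
\item[(F3)] \emph{Shilov boundary.} There is a smallest boundary for $A$.
\item[(F4)] \emph{Jensen measures (Bishop).} Every $\varphi\in\mathcal{M}_A$ has a Jensen measure on $Y$.
\end{enumerate}
The example to keep in mind is the closure of the polynomials in $C(\mathbb{T})$. Its members extend holomorphically to the open disc, evaluation at $0$ is a character outside $\mathbb{T}$, and normalized arc length is a Jensen measure for it because $\log|f|$ is subharmonic.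

A space is \emph{Polish} if it is separable and completely metrizable. $G_\delta$ subsets of Polish spaces are Polish, and a nonempty Polish space is not \emph{meager} in itself, that is, not a countable union of nowhere dense sets (Baire). A subset of $I$ is \emph{analytic} if it is a continuous image of a Polish space.
\begin{enumerate}
\item[(F5)] An uncountable analytic subset of $I$ contains a Cantor set.
\end{enumerate}

A space is \emph{zero-dimensional} if its clopen sets form a base. A compact space in which any two points are separated by a clopen set is zero-dimensional: given $y$ in an open set $O$, cover the complement of $O$ by finitely many clopen sets that omit $y$, and take the complement of their union.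

\section{Reduction to a statement about Jensen measures}\label{sec:reduction}

A nondense algebra may be dense on large parts of $X$. The first step discards those parts.

\begin{proposition}\label{prop:core}
If a compact space $X$ fails the CSWP, then there are a closed set $\Gamma\subseteq X$ with at least two points and a uniform algebra $A$ on $\Gamma$ such that $\mathcal{M}_A$ is connected and the Shilov boundary of $A$ is $\Gamma$.
\end{proposition}

\begin{proof}
Let $A_0\neq C(X)$ be the closure of a nondense $\mathcal{A}\le C(X)$. If all maximal antisymmetric sets of $A_0$ were singletons, (F1) would give $A_0=C(X)$. So some maximal antisymmetric set $E$ has at least two points, and $A_1=A_0|E$ is a uniform algebra on $E$ by (F1). An idempotent of $A_1$ takes only the values $0$ and $1$, so it is constant by antisymmetry. By (F2), $\mathcal{M}_{A_1}$ is connected.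

Let $\Gamma\subseteq E$ be the Shilov boundary of $A_1$ and $A=A_1|\Gamma$. Restriction $A_1\to A$ is an isometric isomorphism. Hence $A$ is complete, so it is a uniform algebra on $\Gamma$, and $\mathcal{M}_A$ is homeomorphic to $\mathcal{M}_{A_1}$. A boundary for $A$ is a boundary for $A_1$ contained in $\Gamma$, so it equals $\Gamma$. If $\Gamma$ were a single point, then $A$, and with it $A_1$, would be one-dimensional, and $A_1$ would not separate the points of $E$.
\end{proof}

We have no control over which closed set $\Gamma$ appears. This is why the hypothesis of Theorem~\ref{thm:local} concerns all nonempty closed subsets of $X$.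

Next we look for a clopen subset of $\mathcal{M}_A$. A clopen subset $J$ of $\Gamma$ is closed in $\mathcal{M}_A$, but it need not be open there, since characters outside $\Gamma$ may accumulate at it. The next definition is a way to say that they do not.

\begin{definition}\label{def:absorbing}
Let $A$ be a uniform algebra on $\Gamma$ and $\delta>0$. A clopen set $J\subseteq\Gamma$ is \emph{$\delta$-absorbing} if $\varphi\in J$ whenever $\varphi\in\mathcal{M}_A$ has a Jensen measure $\nu$ on $\Gamma$ with $\nu(\Gamma\setminus J)\le\delta$.
\end{definition}

\begin{proposition}\label{prop:absorbing}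
Let $A$ be a uniform algebra on $\Gamma$ with Shilov boundary $\Gamma$, where $|\Gamma|\ge2$. If some nonempty, zero-dimensional, clopen $J\subseteq\Gamma$ is $\delta$-absorbing for some $\delta>0$, then $\mathcal{M}_A$ is disconnected.
\end{proposition}

\begin{proof}
There are $f\in A$ and $\rho\in(0,1)$ with $\|f\|=1$ and $|f|\le\rho$ on $\Gamma\setminus J$. If $J=\Gamma$, take $f=1$ and $\rho=\frac12$. Otherwise $\Gamma\setminus J$ is a proper closed subset of the smallest boundary $\Gamma$, so it is not a boundary, and a multiple of a function that witnesses this will do. This is the only use of the Shilov boundary.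

A character at which $|f|$ is close to $1$ cannot have a Jensen measure with much mass where $|f|\le\rho$. Precisely, let
\[
N=\{\varphi\in\mathcal{M}_A:|\varphi(f)|>\rho^{\delta}\}.
\]
This set is open in $\mathcal{M}_A$, and it contains any point of $\Gamma$ where $|f|=1$. Let $\varphi\in N$, and let $\nu$ be a Jensen measure for $\varphi$, by (F4). Since $\log|f|\le0$ on $J$ and $\log|f|\le\log\rho$ off $J$,
\[
\delta\log\rho<\log|\varphi(f)|\le\int\log|f|\,d\nu\le\nu(\Gamma\setminus J)\log\rho .
\]
As $\log\rho<0$, we get $\nu(\Gamma\setminus J)<\delta$, so $\varphi\in J$. Thus $\emptyset\ne N\subseteq J$.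

Pick $y\in N$ and $y'\in\Gamma\setminus\{y\}$. The set $N\setminus\{y'\}$ is an open neighborhood of $y$ in $J$, so there is $J'$ clopen in $J$ with $y\in J'\subseteq N\setminus\{y'\}$. The set $J'$ is compact, hence closed in $\mathcal{M}_A$. It is open in $J$ and $J'\subseteq N\subseteq J$, so it is open in $N$, hence open in $\mathcal{M}_A$. It contains $y$ and omits $y'$.
\end{proof}

To prove Theorem~\ref{thm:local}, it remains to find an absorbing set.

\section{Atoms and cuts}\label{sec:cuts}

Throughout this section $A$ is a uniform algebra on a compact space $\Gamma$, and $\nu$ is a Jensen measure on $\Gamma$ for $\varphi\in\mathcal{M}_A$. The first lemma is our test for point evaluations.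

\begin{lemma}\label{lem:atom}
If $\nu(\{z\})>0$ for some $z\in\Gamma$, then $\varphi$ is evaluation at $z$.
\end{lemma}

\begin{proof}
For $f\in A$ let $u=f-f(z)$. The function $\log|u|$ is bounded above and equals $-\infty$ on the set $\{z\}$ of positive measure, so $\int\log|u|\,d\nu=-\infty$. By \eqref{eq:jensen}, $\varphi(u)=0$, that is, $\varphi(f)=f(z)$.
\end{proof}

\begin{remark}
The weaker condition $\varphi(f)=\int f\,d\nu$ would not suffice. Take the closure of the polynomials on the closed unit disc and $0<|a|<1$. Let $\sigma$ be normalized arc length, $\sigma_a$ the Poisson measure of $a$, and $\varepsilon=\frac{1-|a|}{1+|a|}$, so that $\varepsilon\sigma_a\le\sigma$. Then $\sigma-\varepsilon\sigma_a+\varepsilon\delta_a$ is a probability measure that integrates each $f$ to $f(0)$ and has an atom at $a$.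
\end{remark}

How can a cut of $\Gamma$ be seen by $A$? Suppose first that $\Gamma=L\cup R$ with $L,R$ nonempty, and that $f\in A$ has $|f|\le\frac1{10}$ on $L$ and $|1-f|\le\frac1{10}$ on $R$. Then $\|f(1-f)\|<\frac14$, so $|w|\,|1-w|<\frac14$ for every value $w=\psi(f)$ of a character $\psi$. On the line $\operatorname{Re}w=\frac12$ we have $|w|\,|1-w|\ge\frac14$. Hence $\{\psi:\operatorname{Re}\psi(f)<\frac12\}$ is clopen in $\mathcal{M}_A$; it contains $L$ and misses $R$, and $\mathcal{M}_A$ is disconnected. The difficulty is that we can produce such a jump only near a given split point. On the rest of $\Gamma$ we know nothing about $f$ except its norm. Inequality \eqref{eq:jensen} suits this situation: a large norm costs only its logarithm, weighted by the measure of the set where $f$ is not controlled.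

\begin{lemma}\label{lem:cut}
Let $J\subseteq\Gamma$ be the disjoint union of Borel sets $L$ and $R$, let $m\ge1$ and $0<\eta<1$, and let $f\in A$ satisfy $\|f\|\le m$, $|f|\le\eta$ on $L$, and $|1-f|\le\eta$ on $R$. If $\nu(\Gamma\setminus J)\le1/\log(m+1)$, then
\[
\min\{\nu(L),\nu(R)\}\le\frac{1+2\log2}{\log(1/\eta)}<\frac{2.5}{\log(1/\eta)} .
\]
\end{lemma}

\begin{proof}
Since $\varphi(f)+\varphi(1-f)=1$, one of the two terms has modulus at least $\frac12$. If $|\varphi(f)|\ge\frac12$, put $(u,Q,Q')=(f,L,R)$; otherwise put $(u,Q,Q')=(1-f,R,L)$. In both cases $|\varphi(u)|\ge\frac12$, $|u|\le\eta$ on $Q$, $|u|\le1+\eta\le2$ on $Q'$, and $|u|\le m+1$ everywhere. By \eqref{eq:jensen},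
\[
-\log2\le\nu(Q)\log\eta+\nu(Q')\log2+\nu(\Gamma\setminus J)\log(m+1)\le-\nu(Q)\log(1/\eta)+\log2+1 .
\]
Solve for $\nu(Q)$, and use $\log2<0.7$.
\end{proof}

\begin{example}[the double arrow space]\label{ex:double}
Let $D=I_{(0,1)}$ with its map $g:D\to I$, and suppose that $\Gamma$ has a clopen subset $J$ homeomorphic to $D$; identify the two. We find an absorbing set inside $J$. For $t\in(0,1)$ let $L(t)=\{z\in J:z\le(t,0)\}$ and $R(t)=\{z\in J:z\ge(t,1)\}$, and let $\eta=e^{-10}$.

\emph{Jumps near one cut.} Fix $t$ and choose $f\in A$ with $f(t,0)=0$ and $f(t,1)=1$. Every neighborhood of $(t,0)$ contains $L(t)\cap g^{-1}(t-\varepsilon,t]$ for some $\varepsilon>0$, and every neighborhood of $(t,1)$ contains $R(t)\cap g^{-1}[t,t+\varepsilon)$. So for large $m$ we have $\|f\|\le m$, and $|f|\le\eta$ on $L(t)$ and $|1-f|\le\eta$ on $R(t)$ at all points $z$ with $|g(z)-t|<1/m$. Let $P_m$ be the set of $t$ for which some $f$ has these properties.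

\emph{One bound for many cuts.} Since $\bigcup_mP_m=(0,1)$, the Baire theorem gives $m$ and $0<a<b<1$ with $b-a<1/m$ such that $T=P_m\cap(a,b)$ is dense in $(a,b)$. Let $J'$ be the clopen interval with endpoints $(a,1)$ and $(b,0)$. For $t\in T$, the inequalities above hold on all of $L(t)\cap J'$ and $R(t)\cap J'$.

\emph{Squeezing.} Let $\delta=\min\{\frac14,\frac1{\log(m+1)}\}$ and suppose $\nu(\Gamma\setminus J')\le\delta$. By Lemma~\ref{lem:cut}, for each $t\in T$ one of $L(t)\cap J'$, $R(t)\cap J'$ has measure below $\frac14$. Let $c$ be the supremum of those $t\in T$ with $\nu(L(t)\cap J')\le\frac14$, and $c=a$ if there are none. The sets $L(t)$ increase with $t$, so $\nu(L(t)\cap J')\le\frac14$ for $t\in T$, $t<c$. For $t\in T$, $t>c$, the left part is too large, so $\nu(R(t)\cap J')\le\frac14$. Since $T$ is dense, $J'\cap\{g<c\}$ is empty or an increasing union of sets $L(t_k)\cap J'$ with $t_k<c$ increasing to $c$, and $J'\cap\{g>c\}$ is empty or an increasing union of sets $R(t_k)\cap J'$ with $t_k>c$ decreasing to $c$. Each has measure at most $\frac14$. Therefore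
\[
\nu(J'\cap g^{-1}(c))\ge\tfrac34-\tfrac14-\tfrac14=\tfrac14 .
\]
The fiber has at most two points, so $\nu$ has an atom in $J'$, and $\varphi\in J'$ by Lemma~\ref{lem:atom}. Thus $J'$ is $\delta$-absorbing.
\end{example}

The middle step matters because $\delta$ depends on $m$: a single $\delta$ must serve all the cuts at once. The general case adds three complications. There are $n$ coordinates, and each loses some measure, so $\eta$ must shrink with $n$. The piece of $\Gamma$ is an arbitrary closed subset of a product, so a coordinate may be locally constant and its range may have gaps. Finally, not every point is split, so we must show that split points are frequent enough for the Baire argument.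

\section{Proof of Theorem~\ref{thm:local}}\label{sec:proof}

\subsection{Cuts in a well split space}
Let $K$ be well split, with map $g$. Fibers of $g$ are convex because $g$ is monotone. For $t\in S(g)$ let $t^-<t^+$ be the first two points of the finite set $g^{-1}(t)$. By convexity they are adjacent in $K$, so the rays $(\leftarrow,t^-]$ and $[t^+,\rightarrow)$ are clopen and partition $K$. Monotonicity also gives, for $y\in K$,
\begin{equation}\label{eq:sides}
g(y)<t\ \Rightarrow\ y<t^-,\qquad g(y)>t\ \Rightarrow\ y>t^+ .
\end{equation}

\begin{lemma}\label{lem:zerodim}
A closed subspace of a finite product of well split LOTS is zero-dimensional.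
\end{lemma}

\begin{proof}
Two points of the product differ in some coordinate, so it suffices to separate points $p<q$ of a well split $K$ by a clopen set. If $g(p)=g(q)$, then $[p,q]$ lies in a fiber and is finite, so $p$ has an immediate successor and $(\leftarrow,p]$ is clopen. Now let $g(p)=a<b=g(q)$. If some $c\in(a,b)$ is not in $g(K)$, then $\{g<c\}=\{g\le c\}$ is clopen, contains $p$, and omits $q$. Otherwise $(a,b)\subseteq g(K)$. The interval $(a,b)$ contains a Cantor set, so it contains some $t\in S(g)$, and $(\leftarrow,t^-]$ separates $p$ from $q$ by \eqref{eq:sides}.
\end{proof}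

\subsection{The setting}
Let $X$ be as in Theorem~\ref{thm:local}, suppose that it fails the CSWP, and take $\Gamma$ and $A$ from Proposition~\ref{prop:core}. By hypothesis, $\Gamma$ has a nonempty open subset $V$ whose closure $\overline V$ we identify with a closed subspace of $\prod_{i=1}^nK_i$, where $K_i$ is well split with map $g_i$. We may assume $n\ge1$ by adding a one-point factor. Let $S_i=S(g_i)$. By Lemma~\ref{lem:zerodim} there is a nonempty $J_0\subseteq V$ that is clopen in $\overline V$. It is closed in $\Gamma$, and it is open in $V$, hence in $\Gamma$. So $J_0$ is a zero-dimensional clopen subset of $\Gamma$.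

The space $J_0$ need not be metrizable, and we want to run the category argument in a metric space. For $z=(z_1,\dots,z_n)\in J_0$ let $h_i(z)=g_i(z_i)$, let $h=(h_1,\dots,h_n):J_0\to I^n$, and let $P=h(J_0)$. Then $P$ is a compact metric space with the supremum metric, $B(x,r)$ denotes an open ball of $P$, and the fibers of $h$ are finite. For $t\in S_i$, with $t^\pm\in K_i$ as above, the sets
\[
L_i(t)=\{z\in J_0:z_i\le t^-\},\qquad R_i(t)=\{z\in J_0:z_i\ge t^+\}
\]
form a clopen partition of $J_0$. Fix
\[
\eta=e^{-10n},\qquad\alpha=\frac1{4n},
\]
so that the bound in Lemma~\ref{lem:cut} is less than $\alpha$.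

\subsection{Local jump functions}
Let $P_i=\{x\in P:x_i\in S_i\}$. For an integer $m\ge1$ let $P_{i,m}$ be the set of $x\in P_i$ for which some $f\in A$ has $\|f\|\le m$ and
\begin{equation}\label{eq:jump}
|f|\le\eta\ \text{ on }L_i(x_i)\cap h^{-1}(B(x,\tfrac1m)),\qquad|1-f|\le\eta\ \text{ on }R_i(x_i)\cap h^{-1}(B(x,\tfrac1m)).
\end{equation}
A function that works for $m$ works for $m+1$, so $P_{i,m}\subseteq P_{i,m+1}$.

\begin{lemma}\label{lem:jumps}
$P_i=\bigcup_{m\ge1}P_{i,m}$.
\end{lemma}

\begin{proof}
Let $x\in P_i$. The fiber $h^{-1}(x)$ is finite, so Lemma~\ref{lem:interp} gives $f\in A$ with $f=0$ on $h^{-1}(x)\cap L_i(x_i)$ and $f=1$ on $h^{-1}(x)\cap R_i(x_i)$. The set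
\[
F=\{z\in L_i(x_i):|f(z)|\ge\eta\}\cup\{z\in R_i(x_i):|1-f(z)|\ge\eta\}
\]
is compact and disjoint from $h^{-1}(x)$. So $h(F)$ is compact and omits $x$. If $m\ge\|f\|$ and $B(x,\frac1m)$ misses $h(F)$, then \eqref{eq:jump} holds.
\end{proof}

\subsection{A uniform bound by the Baire category theorem}
We do not assume that $S_i$ is Borel or has any other regularity. What the Baire argument needs is that $P_i$ is not meager, and this is where the hypothesis on Cantor sets enters in an essential way. If $S_i$ missed a Cantor set $C\subseteq g_i(K_i)$, the $i$th coordinate on $P$ could range over $C$, and $P_i$ would be empty.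

\begin{lemma}\label{lem:nonmeager}
Let $U\subseteq P$ be nonempty and open, and let $1\le i\le n$. Either the coordinate $x_i$ is constant on some nonempty open subset of $U$, or $P_i\cap U$ is not meager in $U$.
\end{lemma}

\begin{proof}
The space $U$ is Polish. Suppose that $P_i\cap U$ is meager in $U$, so that it is covered by countably many closed nowhere dense sets $F_k\subseteq U$. Then $G=U\setminus\bigcup_kF_k$ is a $G_\delta$ set, hence Polish, and it misses $P_i$. The set $\{x_i:x\in G\}$ is analytic, is contained in $g_i(K_i)$, and misses $S_i$. Since $S_i$ meets every Cantor set in $g_i(K_i)$, this set is countable by (F5). So $U$ is the union of the $F_k$ and of countably many relatively closed sets $\{x\in U:x_i=c\}$. By the Baire theorem one of the latter has nonempty interior.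
\end{proof}

\begin{lemma}\label{lem:uniform}
There are an integer $m\ge1$ and a nonempty open $U\subseteq P$ of diameter less than $1/m$ such that for each $i$ one of the following holds:
\begin{enumerate}
\item[(a)] the coordinate $x_i$ is constant on $U$;
\item[(b)] $P_{i,m}\cap U$ is dense in $U$.
\end{enumerate}
\end{lemma}

\begin{proof}
We choose nonempty open sets $P=U_0\supseteq U_1\supseteq\dots\supseteq U_n$ and integers $m_i\ge1$. Given $U_{i-1}$, if $x_i$ is constant on a nonempty open subset of $U_{i-1}$, let $U_i$ be that subset and $m_i=1$. Otherwise Lemmas~\ref{lem:jumps} and~\ref{lem:nonmeager} show that the sets $P_{i,k}\cap U_{i-1}$, $k\ge1$, are not all nowhere dense in $U_{i-1}$. So for some $m_i$ the closure of $P_{i,m_i}\cap U_{i-1}$ contains a nonempty open $U_i\subseteq U_{i-1}$, and $P_{i,m_i}\cap U_i$ is dense in $U_i$. Let $m=\max_im_i$, and let $U\subseteq U_n$ be nonempty, open, and of diameter less than $1/m$. Constancy and density pass to open subsets, and $P_{i,m_i}\subseteq P_{i,m}$.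
\end{proof}

The set $h^{-1}(U)$ is nonempty and open in $J_0$, so it contains a nonempty set $J$ that is clopen in $J_0$, hence in $\Gamma$.

\subsection{Concentration on a finite set}

\begin{lemma}\label{lem:concentration}
$J$ is $\delta$-absorbing for $\delta=\min\{\frac14,\frac1{\log(m+1)}\}$.
\end{lemma}

\begin{proof}
Let $\nu$ be a Jensen measure for $\varphi$ with $\nu(\Gamma\setminus J)\le\delta$. We first find, for each $i$, numbers $a_i,b_i\in I$ with
\begin{equation}\label{eq:twovalues}
\nu\{z\in J:h_i(z)\notin\{a_i,b_i\}\}\le2\alpha .
\end{equation}
In case (a), let $a_i=b_i$ be the value of $x_i$ on $U$; the set in \eqref{eq:twovalues} is empty, because $h(J)\subseteq U$.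

Consider case (b). Let $W=\{x_i:x\in U\}$ and $T=\{x_i:x\in P_{i,m}\cap U\}$. Then $T\subseteq S_i$, and $T$ is dense in $W$ as the continuous image of a dense set. Let $t\in T$, choose $x\in P_{i,m}\cap U$ with $x_i=t$, and let $f$ be as in \eqref{eq:jump}. Since $U$ has diameter less than $1/m$, we have $J\subseteq h^{-1}(U)\subseteq h^{-1}(B(x,\frac1m))$, and Lemma~\ref{lem:cut} applies to the partition of $J$ by $L_i(t)$ and $R_i(t)$. So $T=T_L\cup T_R$, where
\[
T_L=\{t\in T:\nu(J\cap L_i(t))\le\alpha\},\qquad T_R=\{t\in T:\nu(J\cap R_i(t))\le\alpha\}.
\]
Because $W$ may have gaps, we use two endpoints where Example~\ref{ex:double} had one. Let $a_i=\sup T_L$ and $b_i=\inf T_R$, with $\sup\emptyset=0$ and $\inf\emptyset=1$.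

The set $\{z\in J:h_i(z)<a_i\}$ has measure at most $\alpha$. It is empty if $T_L=\emptyset$. Otherwise take a nondecreasing sequence $t_k\in T_L$ with supremum $a_i$; the set is the increasing union of the sets $\{z\in J:h_i(z)<t_k\}$, and these lie in $J\cap L_i(t_k)$ by \eqref{eq:sides}. The set $\{z\in J:h_i(z)>b_i\}$ also has measure at most $\alpha$: it is empty if $T_R=\emptyset$, and otherwise it is the increasing union of the sets $\{z\in J:h_i(z)>t_k\}\subseteq J\cap R_i(t_k)$ for a nonincreasing sequence $t_k\in T_R$ with infimum $b_i$. Finally, each $t\in T$ satisfies $t\le a_i$ or $t\ge b_i$, so $T$ misses the open interval $(a_i,b_i)$, and by density so does $W$. As $h_i(J)\subseteq W$, a point $z\in J$ with $a_i\le h_i(z)\le b_i$ has $h_i(z)\in\{a_i,b_i\}$. This proves \eqref{eq:twovalues}.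

Let $Z=\{z\in J:h_i(z)\in\{a_i,b_i\}\text{ for all }i\}$. It is covered by at most $2^n$ fibers of $h$, so it is finite, and
\[
\nu(Z)\ge\nu(J)-2n\alpha\ge1-\delta-\tfrac12\ge\tfrac14 .
\]
So $\nu$ has an atom in $Z\subseteq J$, and $\varphi\in J$ by Lemma~\ref{lem:atom}.
\end{proof}

The set $J$ is nonempty, clopen in $\Gamma$, zero-dimensional as a subspace of $J_0$, and $\delta$-absorbing. By Proposition~\ref{prop:absorbing}, $\mathcal{M}_A$ is disconnected, which contradicts Proposition~\ref{prop:core}. This proves Theorem~\ref{thm:local}. \qed

The number of factors had to be finite in three places: $\eta$ depends on $n$, the Baire step shrinks the open set once per coordinate, and $Z$ is covered by $2^n$ finite fibers.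

\section{Powers of split intervals}\label{sec:powers}

\begin{proof}[Proof of Theorem~\ref{thm:powers}]
Let $S$ meet every Cantor set in $I$. The natural map $g:I_S\to I$ is continuous and nondecreasing, its fibers have at most two points, and $S(g)=S$. So $I_S$ is well split. Every nonempty closed $\Gamma\subseteq(I_S)^n$ satisfies the condition of Theorem~\ref{thm:local} with $V=\Gamma$, so $(I_S)^n$ has the CSWP. (For $n=0$ the space is a point.)

If some Cantor set in $I$ misses $S$, then $I_S$ contains a Cantor set, as shown in Section~\ref{sec:intro}. For $n\ge1$ the power $(I_S)^n$ contains a copy of $I_S$, so it fails the CSWP by Rudin's theorem. If $\kappa$ is infinite, choose points $p\neq q$ of $I_S$. The points of $(I_S)^\kappa$ with coordinates in $\{p,q\}$ on a fixed countably infinite set of indices, and equal to $p$ elsewhere, form a Cantor set, and Rudin's theorem applies again.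
\end{proof}

\begin{example}
Theorem~\ref{thm:local} is local, so it also applies to spaces that are not given as products. Let $S$ meet every Cantor set, and let $X$ be the one-point compactification of the topological sum $\bigoplus_{n\in\omega}(I_S)^n$. A nonempty closed $\Gamma\subseteq X$ is either the point at infinity, or it meets some clopen summand $(I_S)^n$ in a nonempty set $V$ that is clopen in $\Gamma$. So $X$ has the CSWP.
\end{example}

\section{Products of ordered and scattered spaces}\label{sec:products}

A compact LOTS without Cantor sets need not be well split. For the ordinal space $\omega_1+1$, the image of a nondecreasing map to $I$ with finite fibers would be an uncountable subset of $I$ well ordered by the usual order; this is impossible, since the gaps between its points and their successors contain distinct rationals. The remedy is duality. A nondense algebra is annihilated by a nonzero measure, we may work on the support of that measure, and supports are small enough.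

\begin{lemma}\label{lem:urysohn}
Let $K$ be a compact LOTS and $d<d'$ in $K$. There is a continuous nondecreasing $u:K\to I$ with $u(d)=0$ and $u(d')=1$.
\end{lemma}

\begin{proof}
If $[d,d']$ contains adjacent points $p<p'$, let $u$ be the characteristic function of the clopen ray $[p',\rightarrow)$. Otherwise $[d,d']$ is densely ordered. Enumerate $Q=\mathbb{Q}\cap I$ starting with $0,1$, and choose recursively points $e_q\in[d,d']$, $q\in Q$, with $e_0=d$, $e_1=d'$, and $e_q<e_{q'}$ for $q<q'$. Let $u(x)=\sup\{q\in Q:e_q\le x\}$, with $\sup\emptyset=0$. Then $u$ is nondecreasing and $u(e_q)=q$. With $q$ ranging over $Q$, we claim that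
\[
\{u>s\}=\bigcup_{q>s}(e_q,\rightarrow)\quad(0\le s<1),\qquad\{u<s\}=\bigcup_{q<s}(\leftarrow,e_q)\quad(0<s\le1),
\]
which makes $u$ continuous. If $u(x)>s$, then $e_{q'}\le x$ for some $q'>s$, and $e_q<x$ for rational $q\in(s,q')$. If $e_q<x$ with $q>s$, then $u(x)\ge q>s$. If $u(x)<s$, then a rational $q\in(u(x),s)$ has $x<e_q$. If $x<e_q$ with $q<s$, then $u(x)\le q<s$.
\end{proof}

\begin{lemma}\label{lem:support}
Let $L$ be a compact LOTS that contains no Cantor set, and let $\lambda$ be a nonzero Radon measure on $L$. Then $K=\operatorname{supp}\lambda$ is a well split LOTS.
\end{lemma}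

\begin{proof}
Open rays of the ordered set $K$ are traces of open rays of $L$. So the order topology of $K$ is Hausdorff and coarser than the compact subspace topology, and the two coincide. We regard $\lambda$ as a Radon measure on $K$; it gives positive measure to every nonempty open set. All intervals below are taken in $K$.

\emph{A countable dense set.} We use the quantiles of $\lambda$. Let $F(x)=\lambda((\leftarrow,x])$. For rational $q\in(0,\lambda(K))$, the set $E_q=\{x\in K:F(x)\ge q\}$ contains $\max K$; let $d_q=\inf E_q$. We claim $F(d_q)\ge q$. If not, then $\lambda((d_q,\rightarrow))>\lambda(K)-q$, so some compact $C\subseteq(d_q,\rightarrow)$ has $\lambda(C)>\lambda(K)-q>0$. Since $\min C>d_q$, there is $x\in E_q$ with $x<\min C$, and then $F(x)\le\lambda(K)-\lambda(C)<q$, a contradiction.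

Let $(p,r)$ be a nonempty open interval, where $p=-\infty$ and $r=+\infty$ are allowed, with $F(-\infty)=0$ and $(\leftarrow,+\infty)=K$. Since $\lambda((p,r))>0$, there is a rational $q$ with $F(p)<q<\lambda((\leftarrow,r))$, and $0<q<\lambda(K)$. From $F(d_q)\ge q>F(p)$ we get $d_q>p$. Choose a compact $C\subseteq(\leftarrow,r)$ with $\lambda(C)>q$. Then $F(\max C)>q$, so $d_q\le\max C<r$. Hence the countable set $D$ of all $d_q$ is dense in $K$.

\emph{The map $g$.} If $|D|=1$, then $K$ is a point. Otherwise list all pairs $d<d'$ in $D$ in a sequence indexed by $k\ge1$, with repetitions if needed, let $u_k$ be the function of Lemma~\ref{lem:urysohn} for the $k$th pair, and let $g=\sum_{k\ge1}2^{-k}u_k$. The series converges uniformly, so $g:K\to I$ is continuous and nondecreasing. It is strictly increasing on $D$: for $d<d'$ in $D$ one term increases strictly from $d$ to $d'$, and no term decreases.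

\emph{Fibers.} Suppose a fiber contains $p_1<p_2<p_3<p_4$. The open interval $(p_1,p_4)$ lies in the fiber and contains disjoint neighborhoods of $p_2$ and $p_3$, so it contains two points of $D$. This contradicts strict monotonicity on $D$. So fibers have at most three points.

\emph{Cantor sets.} If a Cantor set $C\subseteq g(K)$ missed $S(g)$, then $g^{-1}(C)\to C$ would be a continuous bijection of compact spaces, and $g^{-1}(C)\subseteq L$ would be a Cantor set.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:products}]
(1)$\Rightarrow$(2) is Rudin's theorem.

(2)$\Rightarrow$(3). All factors are nonempty, so $X$ contains a copy of each factor. If infinitely many factors have two points, choose two points in each of countably many of them and one point in every other factor; the product of these sets is a Cantor set.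

(3)$\Rightarrow$(1). A product $Z_1\times Z_2$ of scattered spaces is scattered: if $B\subseteq Z_1\times Z_2$ is nonempty, $z_1$ is an isolated point of its projection to $Z_1$, and $z_2$ is an isolated point of $\{z:(z_1,z)\in B\}$, then $(z_1,z_2)$ is isolated in $B$. So we may drop the singleton factors, collect the scattered ones, and write $X=L_1\times\dots\times L_n\times Z$, where each $L_i$ is a compact LOTS without Cantor sets and $Z$ is compact and scattered. We may take $n\ge1$ by adding a one-point factor.

Suppose $\mathcal{A}\le C(X)$ is not dense. By the Hahn--Banach and Riesz theorems there is a nonzero complex measure $\mu$, with $|\mu|$ Radon, such that $\int f\,d\mu=0$ for all $f\in\mathcal{A}$. Let $\pi_i:X\to L_i$ be the projection and $\lambda_i(B)=|\mu|(\pi_i^{-1}(B))$. This measure is nonzero, and it is Radon: if $C\subseteq\pi_i^{-1}(B)$ is compact, then $\pi_i(C)\subseteq B$ is compact and $\lambda_i(\pi_i(C))\ge|\mu|(C)$. By Lemma~\ref{lem:support}, $K_i=\operatorname{supp}\lambda_i$ is well split. Let $Y=K_1\times\dots\times K_n\times Z$. Then $X\setminus Y=\bigcup_i\pi_i^{-1}(L_i\setminus K_i)$ is $|\mu|$-null. So $\mu$ defines a nonzero functional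 on $C(Y)$ that annihilates $\mathcal{A}|Y\le C(Y)$, and $Y$ fails the CSWP.

But $Y$ satisfies the hypothesis of Theorem~\ref{thm:local}. Let $\Gamma\subseteq Y$ be closed and nonempty, let $\pi:Y\to Z$ be the projection, let $z$ be an isolated point of $\pi(\Gamma)$, and let $O\subseteq Z$ be open with $O\cap\pi(\Gamma)=\{z\}$. Then $V=\Gamma\cap\pi^{-1}(O)=\Gamma\cap\pi^{-1}(z)$ is nonempty and clopen in $\Gamma$, and it is homeomorphic to a closed subspace of $\prod_iK_i$. So $Y$ has the CSWP, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gamelin}
Gamelin, \emph{Uniform Algebras}, Chs.~I--III.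

\bibitem{Kunen}
Kenneth Kunen, \emph{Ordered Spaces, Metric Preimages, and Function Algebras}, arXiv:math/0512553 (2005).

\end{thebibliography}
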